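# Counting $\Gamma$- and $\Delta$-mutations in the tropical $T$-system of a Dynkin biagram

Throughout, $[a]_+=\max(a,0)$, $[r]=\{1,\dots,r\}$, vectors are columns, and $e_1,\dots,e_r$ is the standard basis of $\mathbb R^r$.

## 1. Dynkin biagrams, Coxeter numbers and symmetrizers

Recall that a Cartan matrix $A$ of finite type has $2$'s on the diagonal, nonpositive integers off it, and becomes symmetric positive definite after multiplying its rows by suitable positive numbers. The connected ones are the types $A_n,\dots,G_2$. Their Coxeter numbers $h$ are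
$$A_n: n+1,\quad B_n,C_n: 2n,\quad D_n: 2n-2,\quad E_6,E_7,E_8: 12,18,30,\quad F_4: 12,\quad G_2: 6 .$$
In particular $h$ is odd only for the types $A_{2n}$. A root system of rank $r'$ with Coxeter number $h$ has $h r'$ roots. We also use the following textbook fact.

**Fact (S).** For a connected finite-type Cartan matrix $A$ with Coxeter number $h$, the nonnegative matrix $2I-A$ has spectral radius $2\cos(\pi/h)$ (Bourbaki, *Lie*, Ch. V §6; Humphreys, *Reflection Groups and Coxeter Groups*, §3.16–3.20).

For $A_1$ the matrix is $(0)$ and $2\cos(\pi/2)=0$. For $A_2$ it is $\begin{pmatrix}0&1\\1&0\end{pmatrix}$, of radius $1=2\cos(\pi/3)$.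

**Definition 1 (Dynkin biagram).** Let $r\ge1$. A Dynkin biagram is a pair $(\Gamma,\Delta)$ of $r\times r$ matrices with nonnegative integer entries and zero diagonal such that:

* (a) $\Gamma_{ij}\ne0\iff\Gamma_{ji}\neq0$, and likewise for $\Delta$;
* (b) there are no shared edges: never both $\Gamma_{ij}\ne0$ and $\Delta_{ij}\ne0$;
* (c) there is a coloring $\epsilon:[r]\to\{0,1\}$ with $\epsilon(i)\ne\epsilon(j)$ whenever $\Gamma_{ij}\ne0$ or $\Delta_{ij}\neq0$;
* (d) for each connected component $C$ of $\Gamma$ (resp. $\Delta$), $2I-\Gamma|_C$ (resp. $2I-\Delta|_C$) is a Cartan matrix of finite type.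

An isolated vertex counts as a component $A_1$, with Coxeter number $2$ and two roots. One of the matrices may be zero; then all its components are $A_1$.

The biagram is *admissible* if $\Gamma\Delta=\Delta\Gamma$, and *connected* if the graph formed by the edges of $\Gamma$ and $\Delta$ together is connected. **From now on every biagram is admissible and connected, with $r\ge2$.**

**Example 1 ($A_2$).** $\Gamma=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, $\Delta=0$, $\epsilon=(0,1)$. Here $h_\Gamma=3$, $h_\Delta=2$.

**Example 2 ($B_2$).** $\Gamma=\begin{pmatrix}0&1\\2&0\end{pmatrix}$, $\Delta=0$, $\epsilon=(0,1)$. Then $2I-\Gamma$ is a Cartan matrix of type $B_2$, so $h_\Gamma=4$, $h_\Delta=2$.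

**Example 3 (the square).** The vertices are $11,21,12,22$. The $\Gamma$-edges are $11-21$ and $12-22$, the $\Delta$-edges are $11-12$ and $21-22$, all entries being $1$; $\epsilon(ij)\equiv i+j \pmod 2$. A $\Gamma$-step followed by a $\Delta$-step leads from each corner to the opposite one, and so does a $\Delta$-step followed by a $\Gamma$-step. So $\Gamma\Delta=\Delta\Gamma$. Here $h_\Gamma=h_\Delta=3$.

**Example 4 (not admissible).** On the path $1-2-3$ let $12$ be a $\Gamma$-edge and $23$ a $\Delta$-edge. Then $(\Gamma\Delta)_{13}=1$ but $(\Delta\Gamma)_{13}=0$.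

Put $M=\Gamma-\Delta$. Every vertex has a neighbor, and by (b) nothing cancels, so every row and every column of $M$ is nonzero.

**Lemma 1.** All components of $\Gamma$ have one Coxeter number $h_\Gamma$, and all components of $\Delta$ have one Coxeter number $h_\Delta$. With $\mu_\Gamma=2\cos(\pi/h_\Gamma)$ and $\mu_\Delta=2\cos(\pi/h_\Delta)$ there is a vector $u>0$ such that
$$\Gamma^Tu=\mu_\Gamma u,\qquad \Delta^Tu=\mu_\Delta u .$$
There is $d\in\mathbb Z_{>0}^r$, unique up to scale, with $d_i\Gamma_{ij}=d_j\Gamma_{ji}$ and $d_i\Delta_{ij}=d_j\Delta_{ji}$ for all $i,j$. We call $d$ the *symmetrizer*.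

**Proof.** The matrix $S=\Gamma+\Delta$ is nonnegative and irreducible. Let $v>0$ and $u>0$ be its right and left Perron eigenvectors, with eigenvalue $\rho$. Since $S\Gamma v=\Gamma Sv=\rho\,\Gamma v$ and $\rho$ is a simple eigenvalue, $\Gamma v=\mu v$ for some $\mu\geq0$. For a component $C$ of $\Gamma$, the restriction $v_C$ is a positive eigenvector of the nonnegative matrix $\Gamma|_C$, which is irreducible or equal to $(0)$. Hence $\mu$ is the spectral radius of $\Gamma|_C$, and by (S) $\mu=2\cos(\pi/h_C)$. Since $2\cos(\pi/x)$ is strictly increasing for $x\ge2$, $h_C$ does not depend on $C$. The same argument with transposes gives $\Gamma^Tu=\mu_\Gamma u$, and the argument for $\Delta$ is identical.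

Put $d_i=u_i/v_i$. On a component $C$ of $\Gamma$ there are numbers $\delta_i>0$ with $\delta_i\Gamma_{ij}=\delta_j\Gamma_{ji}$, because $2I-\Gamma|_C$ is of finite type. Then
$$\sum_{i\in C}\delta_iv_i\Gamma_{ij}=\delta_j\sum_{i\in C}\Gamma_{ji}v_i=\mu_\Gamma\,\delta_jv_j ,$$
so $(\delta_iv_i)_{i\in C}$ is a positive left eigenvector of $\Gamma|_C$ and hence proportional to $u_C$. Thus $d|_C$ is proportional to $\delta$, which gives $d_i\Gamma_{ij}=d_j\Gamma_{ji}$. The same works for $\Delta$. Along an edge the ratio $d_i/d_j$ is forced, equal to $\Gamma_{ji}/\Gamma_{ij}$ or $\Delta_{ji}/\Delta_{ij}$, and it is rational. By connectedness $d$ is unique up to scale and can be scaled to positive integers. $\square$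

Consequently $d_iM_{ij}=d_jM_{ji}$. In Example 2, $u=(\sqrt2,1)$, $v=(1,\sqrt2)$ and $d=(2,1)$. In Examples 1 and 3, $d$ is constant. For a value $\delta$ of $d$ put $r_\delta=\#\{k:d_k=\delta\}$. From now on $d$ is fixed, and $N=h_\Gamma+h_\Delta$.

## 2. The tropical $T$-system and the tropical $Y$-system

**Definition 2 (tropical $T$-system).** For $\lambda\in\mathbb R^r$ the numbers $\boldsymbol t_k(t)=\boldsymbol t_k^\lambda(t)$, for $k\in[r]$, $t\in\mathbb Z$, $t\equiv\epsilon(k)\pmod2$, are given by $\boldsymbol t_k(\epsilon(k))=\lambda_k$ and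
$$\boldsymbol t_k(t+1)+\boldsymbol t_k(t-1)=\max\Big(\sum_i\Gamma_{ik}\boldsymbol t_i(t),\ \sum_j\Delta_{jk}\boldsymbol t_j(t)\Big).\tag{1}$$

The recurrence at $(k,t)$ is the *mutation at $k$ at time $t$*. The vertices mutated at time $t$ form the set
$$K_t=\{k:\epsilon(k)\not\equiv t \bmod 2\},\qquad K_{t+1}=K_{t-1}=[r]\setminus K_t .$$
All neighbors of a vertex in $K_t$ lie outside $K_t$, so the right side of (1) is defined. The recurrence can be run in both time directions. In $2N$ consecutive times each vertex is mutated $N$ times. We take as given, as part of the problem, that the system is periodic.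

**Fact (P).** $\boldsymbol t_k^\lambda(t+2N)=\boldsymbol t_k^\lambda(t)$ for all $\lambda\in\mathbb R^r$ and all $k,t$.

**Example 5.** For $A_2$ write $a_t$ for the one value that exists at time $t$: $a_t=\boldsymbol t_1(t)$ for even $t$, $a_t=\boldsymbol t_2(t)$ for odd $t$. Then (1) reads $a_{t+1}+a_{t-1}=[a_t]_+$. With $\lambda=(1,2)$ we get $1,2,1,-1,-1,1,2,\dots$

**Definition 3 (types of mutation).** $\lambda$ is *generic* if the two arguments of the maximum in (1) are never equal. For generic $\lambda$, a mutation is a *$\Gamma$-mutation* if the maximum is the $\Gamma$-sum, and a *$\Delta$-mutation* otherwise.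

In Example 5 the arguments at time $t$ are $a_t$ and $0$, so $\lambda=(1,2)$ is generic and the mutation at time $t$ is a $\Gamma$-mutation exactly when $a_t>0$.

The type is the sign of the difference of the two arguments, and this difference obeys a recurrence of its own.

**Definition 4 (tropical $Y$-system).** A solution is a family of real numbers $y_k(t)$ ($t\in\mathbb Z$, $k\in K_t$) with
$$y_k(t+1)+y_k(t-1)=\sum_i\Gamma_{ik}[y_i(t)]_+-\sum_i\Delta_{ik}[-y_i(t)]_+\qquad(k\in K_{t+1}).\tag{2}$$
Its *state* at time $t$ is the vector $Y(t)\in\mathbb R^r$ with $Y_k(t)=y_k(t)$ for $k\in K_t$ and $Y_k(t)=y_k(t-1)$ for $k\notin K_t$. The state at one time may be any vector, and it determines the solution in both directions. A solution is *generic* if no $y_k(t)$ vanishes.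

**Lemma 2.** For a solution of (1) and $i\in K_t$ put $P_i(t)=\sum_j\Gamma_{ji}\boldsymbol t_j(t)$, $Q_i(t)=\sum_j\Delta_{ji}\boldsymbol t_j(t)$ and $y_i(t)=P_i(t)-Q_i(t)$. Then $y$ solves (2). Moreover $\lambda$ is generic iff $y$ is generic, and then the mutation at $(i,t)$ is a $\Gamma$-mutation iff $y_i(t)>0$.

**Proof.** The last sentence is the definition. We have $\boldsymbol t_i(t+1)+\boldsymbol t_i(t-1)=\max(P_i,Q_i)=Q_i+[y_i]_+=P_i+[-y_i]_+$ at time $t$. For $k\in K_{t+1}$, add $y_k(t+1)$ and $y_k(t-1)$, and use the first expression in the $\Gamma$-sum and the second in the $\Delta$-sum: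
$$y_k(t+1)+y_k(t-1)=\sum_i\Gamma_{ik}(Q_i+[y_i]_+)-\sum_i\Delta_{ik}(P_i+[-y_i]_+).$$
Here $\sum_i\Gamma_{ik}Q_i-\sum_i\Delta_{ik}P_i=\sum_j(\Delta\Gamma-\Gamma\Delta)_{jk}\boldsymbol t_j(t)=0$. $\square$

**Example 6.** In the square, at odd times, $y_{11}=\boldsymbol t_{21}-\boldsymbol t_{12}$ and $y_{22}=\boldsymbol t_{12}-\boldsymbol t_{21}$. So a solution of (2) that comes from (1) has $y_{22}(t)=-y_{11}(t)$, while a general solution of (2) has no such constraint. The $Y$-system sees more data than the $T$-system when $M$ is singular.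

## 3. The number of mutations of each type, and the smallest biagrams

How many of the $Nr$ mutations in a period are $\Gamma$-mutations? A conjecture from Ariana Chin, "Classification of Zamolodchikov periodic cluster algebras", arXiv:2510.18031 (2025), says that for every generic $\lambda$ the number is the number of roots in all the root systems of the $\Gamma$-components, in total $h_\Gamma r$, and that similarly there are $h_\Delta r$ $\Delta$-mutations. The task is to prove or disprove this. It is true, in the following sharper form.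

**Theorem A.** For generic $\lambda$ and any window of $2N$ consecutive times, the number of $\Gamma$-mutations is $h_\Gamma r$ and the number of $\Delta$-mutations is $h_\Delta r$. More precisely, for each $\delta$, among the vertices with $d_k=\delta$ there are exactly $h_\Gamma r_\delta$ $\Gamma$-mutations and $h_\Delta r_\delta$ $\Delta$-mutations.

**Theorem B.** Every solution of (2) satisfies $y_k(t+2N)=y_k(t)$. For every generic solution, every $\delta$, and every window of $2N$ consecutive times,
$$\#\{(k,t):d_k=\delta,\ y_k(t)>0\}=h_\Gamma r_\delta,\qquad \#\{(k,t):d_k=\delta,\ y_k(t)<0\}=h_\Delta r_\delta .$$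

By Lemma 2, Theorem B implies Theorem A. First, three cases by hand.

**$A_2$.** Here $a_{t+1}+a_{t-1}=[a_t]_+$ with all $a_t\neq0$. If $a_t<0$, then $a_{t+1}=-a_{t-1}$, so exactly one neighbor of $t$ is negative; hence negative runs have length exactly $2$. A negative value exists: from $a_{t},a_{t+1},a_{t+2}>0$ we get $a_{t+2}=a_{t+1}-a_{t}$ and $a_{t+3}=a_{t+2}-a_{t+1}=-a_{t}<0$. Starting at a negative run $-p,-q$ the sequence is
$$-p,\ -q,\ p,\ p+q,\ q,\ -p,\ -q,\dots$$
So the signs repeat $--+++$. In $2N=10$ times there are $6=3\cdot2=h_\Gamma r$ positive and $4=2\cdot 2=h_\Delta r$ negative values.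

**$B_2$.** The $Y$-system is $y_1(t+1)+y_1(t-1)=2[y_2(t)]_+$ and $y_2(t+1)+y_2(t-1)=[y_1(t)]_+$, with $y_1$ at odd times and $y_2$ at even times. Again a negative value at time $t$ forces opposite values at times $t\pm1$, so negative runs have length $2$. The sequence from a negative run is
$$-p,-q,\ p,\ p+q,\ p+2q,\ q,\ -p,-q\quad\text{or}\quad -p,-q,\ p,\ 2p+q,\ p+q,\ q,\ -p,-q,$$
according to whether the run starts at vertex $1$ or vertex $2$. Negative values exist: if $y_1(t-1)$ and the next three values are positive, then $y_1(t+1)=2y_2(t)-y_1(t-1)$, $y_2(t+2)=y_2(t)-y_1(t-1)$ and $y_1(t+3)=-y_1(t-1)<0$. In $12$ times there are $8=h_\Gamma r$ positive values, four at each vertex; $B_2$ has four long and four short roots.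

**The square, for the $T$-system.** By Example 6, and $y_{12}=\boldsymbol t_{22}-\boldsymbol t_{11}=-y_{21}$ at even times, exactly one of the two mutations at each time is a $\Gamma$-mutation. In $2N=12$ times this gives $12=h_\Gamma r$ of each type.

## 4. Solutions along the Perron vector

*Purpose: to find one generic solution for which the count can be done completely.*

**Step 1: reduction to one function.** Put $y_k(t)=u_kf(t)$ with $u$ from Lemma 1. Since $u>0$, the right side of (2) is $\mu_\Gamma u_k[f(t)]_+-\mu_\Delta u_k[-f(t)]_+$. So (2) holds as soon as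
$$f(t+1)+f(t-1)=\begin{cases}2\cos(\pi/h_\Gamma)\,f(t)& f(t)\ge0,\\ 2\cos(\pi/h_\Delta)\,f(t)& f(t)\le0.\end{cases}\tag{3}$$

**Step 2: a solution without zeros.** The step $(f(t-1),f(t))\mapsto(f(t),f(t+1))$ is a homeomorphism of $\mathbb R^2$, being of the form $(a,b)\mapsto(b,\varphi(b)-a)$ with $\varphi$ continuous. Hence for each $t$ the set of initial data $(f(0),f(1))$ with $f(t)=0$ is the preimage of a line under a homeomorphism, so it is closed with empty interior. By the Baire category theorem there is a solution with $f(t)\ne0$ for all $t\in\mathbb Z$. Fix it.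

**Step 3: run lengths.** *Claim: maximal runs of positive signs have length exactly $h_\Gamma$, and maximal runs of negative signs have length exactly $h_\Delta$.* Write $h=h_\Gamma$. On a maximal positive run, together with the points adjacent to it, $f$ agrees with a solution $g$ of $g(t+1)+g(t-1)=2\cos(\pi/h)g(t)$. The characteristic roots are $e^{\pm i\pi/h}$, so $g(t)=a\sin(\pi(t-s)/h)$ for some $a,s$. Since $g(t+h)=-g(t)$, $f$ cannot be positive for all large $t$, nor for all very negative $t$. The same holds for negative signs, so all runs are finite.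

Let a positive run start at $t_0+1$, so $f(t_0)<0<f(t_0+1)$, and let it end at $t_1$. Then $f=g$ on $t_0,\dots,t_1+1$. The zeros of $g$ are spaced by $h>1$, so $g$ has exactly one zero in $(t_0,t_0+1)$; call it $s$, an up-crossing. Now $g>0$ on $(s,s+h)$, which contains $t_0+1,\dots,t_0+h$, and $g<0$ on $(s+h,s+2h)$, which contains $t_0+h+1$. If $t_1<t_0+h$, then $f(t_1+1)=g(t_1+1)>0$, contradicting the end of the run. If $t_1>t_0+h$, then $f(t_0+h+1)=g(t_0+h+1)<0$, a contradiction. So $t_1=t_0+h$. For negative runs apply this to $-f$ with $h_\Delta$.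

**Proposition 3.** For this solution and any window of $2N$ consecutive times, the number of $(k,t)$ with $d_k=\delta$ and $y_k(t)>0$ is $h_\Gamma r_\delta$.

**Proof.** By Step 3 the sign of $f$ has period $N$. The pattern of pairs $(k,t)$ then has period $2N$ in $t$, so we may start the window at the beginning of a positive run. It contains two full positive runs and two full negative runs. Let $K_t^\delta=\{k\in K_t:d_k=\delta\}$, so $|K_0^\delta|+|K_1^\delta|=r_\delta$. We must compute $\sum_{t:f(t)>0}|K_t^\delta|$.

*If $h_\Gamma$ is even*, each positive run contains $h_\Gamma/2$ times of each parity, so the sum is $h_\Gamma(|K_0^\delta|+|K_1^\delta|)=h_\Gamma r_\delta$.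

*If $h_\Gamma$ is odd*, every $\Gamma$-component has type $A_{2n}$. On such a component $\Gamma$ is symmetric, so $d$ is constant there, and a path with $2n$ vertices has $n$ vertices of each color. Thus each class $\{d_k=\delta\}$ is a union of components and $|K_0^\delta|=|K_1^\delta|=r_\delta/2$. The window has $2h_\Gamma$ positive times, and the sum is $2h_\Gamma\cdot r_\delta/2=h_\Gamma r_\delta$. $\square$

It remains to prove that the count is the same for all generic solutions.

## 5. Individual vertices in the $A_4$ diagram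

The first hope is a local statement: each vertex has $h_\Gamma$ $\Gamma$-mutations per period, as happened for $A_2$ and $B_2$. This fails. Let $\Gamma$ be the path $1-2-3-4$ of type $A_4$, $\Delta=0$, $\epsilon=(0,1,0,1)$. Then $d\equiv1$, $h_\Gamma=5$, $h_\Delta=2$, $2N=14$. Take $\lambda=(6,-1,-1,4)$. Now $y_1=\boldsymbol t_2$, $y_2=\boldsymbol t_1+\boldsymbol t_3$, $y_3=\boldsymbol t_2+\boldsymbol t_4$, $y_4=\boldsymbol t_3$, and (2) is $y_k(t+1)+y_k(t-1)=\sum_{i\sim k}[y_i(t)]_+$, the sum running over the neighbors $i$ of $k$. Starting from $y_2(0)=5$, $y_4(0)=-1$, $y_1(1)=-1$, $y_3(1)=3$ one computes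

| $t$ | 0 | 2 | 4 | 6 | 8 | 10 | 12 |
|---|---|---|---|---|---|---|---|
| $y_2(t)$ | 5 | −2 | 4 | 2 | 3 | 1 | 3 |
| $y_4(t)$ | −1 | 4 | −3 | 6 | −1 | 1 | 3 |

| $t$ | 1 | 3 | 5 | 7 | 9 | 11 | 13 |
|---|---|---|---|---|---|---|---|
| $y_1(t)$ | −1 | 1 | 3 | −1 | 4 | −3 | 6 |
| $y_3(t)$ | 3 | 1 | 3 | 5 | −2 | 4 | 2 |

and then $y_2(14)=5$, $y_4(14)=-1$, $y_1(15)=-1$, $y_3(15)=3$, which closes the period. The vertices $1,2,3,4$ have $4,6,6,4$ $\Gamma$-mutations, in total $20=h_\Gamma r$.

On the other hand let $f$ be the zero-free solution of (3) from Section 4. Since $\Gamma$ is symmetric, $\boldsymbol t_k(t)=u_kf(t)$ solves (1), and $y_k(t)=\mu_\Gamma u_kf(t)$. Up to a shift, the positive times in a window are $1,\dots,5,8,\dots,12$: five odd and five even. So here every vertex has $5$ $\Gamma$-mutations. Neither the count at a vertex nor the count on the orbits $\{1,4\}$, $\{2,3\}$ of the diagram automorphism is independent of $\lambda$. A proof must compare whole solutions and let different vertices of a class $d_k=\delta$ compensate each other.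

So we deform one generic solution into another, and watch which signs change when some $y_k(t)$ passes through $0$. We do this for the $Y$-system with arbitrary states. If we deformed only $\lambda$, then in the square $y_{11}(t)$ and $y_{22}(t)$ would always vanish together, although as functions on the state space they vanish on different hyperplanes. The price is that we need periodicity for all solutions of (2), while (P) covers only those that come from (1).

## 6. Periodicity of the $Y$-system with arbitrary data

**Proposition 4.** Every real solution of (2) satisfies $y_k(t+2N)=y_k(t)$.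

**Tools.** A seed with one frozen variable $z$ consists of a cluster $x_1,\dots,x_r$, which together with $z$ generates freely a field of rational functions over $\mathbb Q$; an integer $r\times r$ matrix $B=(b_{ij})$ such that $d_ib_{ij}=-d_jb_{ji}$ for some positive integers $d_i$; and an integer row $c=(c_1,\dots,c_r)$. Mutation at $k$ replaces $x_k$ by $x_k'$, where
$$x_kx_k'=z^{[c_k]_+}\prod_ix_i^{[b_{ik}]_+}+z^{[-c_k]_+}\prod_ix_i^{[-b_{ik}]_+},$$
changes the sign of the entries of $B$ in row and column $k$ and of $c_k$, and changes the others by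
$$b_{ij}\mapsto b_{ij}+\mathrm{sgn}(b_{ik})[b_{ik}b_{kj}]_+,\qquad c_j\mapsto c_j+\mathrm{sgn}(c_k)[c_kb_{kj}]_+ .$$
Mutation is an involution.

**Fact (L) (Laurent phenomenon).** In a skew-symmetrizable cluster algebra of geometric type, every cluster variable is a Laurent polynomial in any given cluster, with coefficients in $\mathbb Z[\text{frozen variables}^{\pm1}]$ (Fomin–Zelevinsky, *Cluster algebras I*, JAMS 2002, Thm 3.1).

**The idea.** We put an integral solution $y$ into the row $c$, so that the $y_k(t)$ become exponents of $z$. For $A_2$ with $a_t=1,2,1,-1,-1,1,2,\dots$ the exchange relation will be $F_{t+1}F_{t-1}=z^{[-a_t]_+}F_t+z^{[a_t]_+}$. From $F_0=x$, $F_1=w$ one gets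
$$F_2=\frac{w+z^2}{x},\quad F_3=\frac{w+z^2+zx}{xw},\quad F_4=\frac{zF_3+1}{F_2}=\frac{x+z}{w},\quad F_5=\frac{zF_4+1}{F_3}=x,\quad F_6=\frac{F_5+z}{F_4}=w .$$
The variables return exactly, with no stray power of $z$. We shall prove that they always return, and then read the exponents off the exchange relations.

**Step 1: reduction to integral solutions.** The map taking the state $Y(0)$ to $Y(2N)$ is continuous and commutes with multiplication by positive scalars. If it is the identity on $\mathbb Z^r$, it is the identity on $\mathbb Q^r$ by scaling and on $\mathbb R^r$ by density. The step rule depends only on the parity of $t$, so $Y(2N)=Y(0)$ gives $y_k(t+2N)=y_k(t)$ for all $t$. An integral state gives an integral solution. Fix one, $y$.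

**Step 2: the seeds.** *We build a seed at each time $t$ such that mutating at all of $K_t$ leads to the seed at time $t+1$.* The seed at time $t$ is as follows.

* Cluster: $x_i=T_i(t)$ for $i\notin K_t$ and $x_i=T_i(t-1)$ for $i\in K_t$.
* Matrix $B^{(t)}$: $b_{ik}=M_{ik}$ if $k\in K_t$, and $b_{ik}=-M_{ik}$ if $k\notin K_t$.
* Row: $c_k=-y_k(t)$ for $k\in K_t$, and $c_k=y_k(t-1)$ for $k\notin K_t$.

If $M_{ik}\neq0$, exactly one of $i,k$ is in $K_t$; so $d_iM_{ik}=d_kM_{ki}$ gives $d_ib_{ik}=-d_kb_{ki}$. We start with a free cluster at one time and define all other $T_i(t)$ by mutation; the check below shows that this is consistent.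

Vertices of $K_t$ are pairwise non-adjacent, so mutating at one of them does not change the rows and columns of $B$ or the entries of $c$ belonging to the others. The effects therefore add up.

* An entry $b_{ij}$ with exactly one index in $K_t$ changes sign. This is what $B^{(t+1)}$ requires, since $K_{t+1}$ is the complement of $K_t$. Entries with both indices in $K_t$ are $0$ and stay $0$.
* For $i,j\notin K_t$ we have $b_{ij}=0$, and the new entry is $\sum_{k\in K_t}\mathrm{sgn}(M_{ik})[-M_{ik}M_{kj}]_+$. A summand is nonzero only if one of $ik,kj$ is a $\Gamma$-edge and the other a $\Delta$-edge, and the sum is $\sum_k(\Gamma_{ik}\Delta_{kj}-\Delta_{ik}\Gamma_{kj})=(\Gamma\Delta-\Delta\Gamma)_{ij}=0$.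
* For $k\in K_t$, $c_k\mapsto y_k(t)$, as required.
* For $j\notin K_t$, $c_k=-y_k(t)$ and $b_{kj}=-M_{kj}$ give
$$c_j\mapsto y_j(t-1)+\sum_{k\in K_t}\mathrm{sgn}(-y_k(t))\,[y_k(t)M_{kj}]_+ .$$
If $y_k(t)>0$ the summand is $-\Gamma_{kj}[y_k(t)]_+$; if $y_k(t)<0$ it is $\Delta_{kj}[-y_k(t)]_+$. By (2) the result is $-y_j(t+1)$, as required since $j\in K_{t+1}$.

The exchange relations are, for $k\in K_t$,
$$T_k(t+1)T_k(t-1)=z^{[-y_k(t)]_+}\prod_iT_i(t)^{\Gamma_{ik}}+z^{[y_k(t)]_+}\prod_iT_i(t)^{\Delta_{ik}}.\tag{4}$$

Fix a time $s$. Let $x=(x_i)$ be the cluster at time $s$ and $X=(X_i)$ the cluster at time $s+2N$.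

**Step 3: $X_k=x_kq_k(z)$ with $q_k\in\mathbb Z[z^{\pm1}]$.** *Here (P) and (L) are combined by way of Newton polytopes.* For a nonzero Laurent polynomial $F$ in $x,z$ let
$$\phi_F(\lambda,\zeta)=\max\{\langle\lambda,a\rangle+\zeta b:\ x^az^b\text{ occurs in }F\},$$
the support function of its Newton polytope. Then $\phi_{FG}=\phi_F+\phi_G$: in a generic direction the top terms are unique and their product cannot cancel, and the other directions follow by continuity. If $F,G$ have nonnegative coefficients, then $\phi_{F+G}=\max(\phi_F,\phi_G)$, because nothing cancels. So setting $\phi_{F/G}=\phi_F-\phi_G$ for nonzero $F,G$ with nonnegative coefficients is well defined, and it turns products, quotients and sums into sums, differences and maxima.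

By (4), used in either time direction, every $T_k(t)$ is a subtraction-free rational expression in $x,z$. Apply $\phi$ to (4) and put $\zeta=0$: the functions $\phi_{T_k(t)}(\lambda,0)$ satisfy the recurrence (1), with the data $\lambda$ at the times $s-1,s$. The recurrence (1) is invertible, so any data at times $s-1,s$ lie on a trajectory, and (P) gives $\phi_{X_k}(\lambda,0)=\lambda_k$ for all $\lambda$.

By (L), $X_k\in\mathbb Z[x^{\pm1},z^{\pm1}]$. Writing $X_k=P/Q$ with nonnegative coefficients in $P,Q$, we have $P=QX_k$, so $\phi_P-\phi_Q$ is the support function of the Laurent polynomial $X_k$ itself. Hence for all $\lambda$ the maximum of $\langle\lambda,a\rangle$ over the $x$-exponents $a$ of $X_k$ is $\lambda_k$. Applied to $-\lambda$, this says that the minimum is $\lambda_k$ too. So $\langle\lambda,a\rangle=\lambda_k$ for all $\lambda$, that is, $a=e_k$ is the only $x$-exponent.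

**Step 4: $q_k=z^{a_k}$.** Mutations are involutions, so the same argument can be run backwards from time $s+2N$ to time $s$, and gives $x_k=X_kq_k'(z)$ with $q_k'\in\mathbb Z[z^{\pm1}]$. Then $q_kq_k'=1$, so $q_k=\pm z^{a_k}$. The sign is $+$, since a subtraction-free expression is positive at positive arguments.

**Step 5: $a_k=0$.** *Claim: every $T_k(t)$ with $t\ge s-1$ has $z$-adic valuation $0$, and its reduction at $z=0$ is a nonzero subtraction-free rational function of $x$.* This holds for the cluster at time $s$. In (4) both exponents of $z$ are $\ge0$ and at least one of them is $0$. So if the claim holds for the $T_i(t)$, the right side has valuation $0$ and its reduction is a sum of one or two nonzero subtraction-free expressions, hence nonzero. Dividing by $T_k(t-1)$ proves the claim for $T_k(t+1)$. Now $X_k=x_kz^{a_k}$ has valuation $a_k$, so $a_k=0$ and $X_k=x_k$.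

**Step 6: reading off the exponents.** Since $s$ was arbitrary, $T_k(t+2N)=T_k(t)$ for all $k,t$. Compare (4) at $t$ and at $t+2N$: the left sides agree. On the right, the $T_i(t)$ with $i\notin K_t$ are algebraically independent over $\mathbb Q(z)$, being part of a cluster. The two monomials $\prod_iT_i(t)^{\Gamma_{ik}}$ and $\prod_iT_i(t)^{\Delta_{ik}}$ are distinct because column $k$ of $M$ is nonzero, so they are linearly independent over $\mathbb Q(z)$. Therefore $[\pm y_k(t)]_+=[\pm y_k(t+2N)]_+$, that is, $y_k(t)=y_k(t+2N)$. $\square$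

## 7. Linear pieces of the evolution and two lattices

*Purpose: to make the evolution linear by prescribing signs, and to control the linear forms $y_k(t)$ arithmetically.*

Let $E=\{(i,t):0\le t<2N,\ i\in K_t\}$ be the set of *events*. For a sign vector $\sigma\in\{+,-\}^E$ let $A_t^\sigma$ be the linear map $Y\mapsto Y'$ on $\mathbb R^r$ with
$$Y_i'=Y_i\ (i\in K_t),\qquad Y_k'=-Y_k+\sum_{i\in K_t}a_{ik}Y_i\ (k\notin K_t),\qquad a_{ik}=\begin{cases}\Gamma_{ik}&\sigma_{(i,t)}=+,\\ \Delta_{ik}&\sigma_{(i,t)}=-.\end{cases}\tag{5}$$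
If each $y_i(t)$ has sign $\sigma_{(i,t)}$, this is the step $Y(t)\mapsto Y(t+1)$ of (2), since $-\Delta_{ik}[-y]_+=\Delta_{ik}y$ for $y<0$. Put $\Psi_t^\sigma=A_{t-1}^\sigma\cdots A_0^\sigma$, and for $e=(i,t)\in E$ let $y_e^\sigma=e_i^T\Psi_t^\sigma$, a row vector, that is, a linear form in the state $Y(0)$.

**Lemma 5.** *(i)* $\det\Psi_t^\sigma$ does not depend on $\sigma$, and each $y_e^\sigma$ is primitive in $L=\mathbb Z^r$ (row vectors). *(ii)* For $e=(i,t)$, the form $d_i^{-1}y_e^\sigma$ is primitive in $L'=\bigoplus_k\mathbb Z\,d_k^{-1}e_k^T$.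

**Proof.** (i) $A_t^\sigma$ is an integer matrix, block triangular with blocks $I$ on $K_t$ and $-I$ off $K_t$, so $\det A_t^\sigma=(-1)^{r-|K_t|}$. Hence $\Psi_t^\sigma\in GL_r(\mathbb Z)$ and its rows form a basis of $L$. Members of a basis are primitive.

(ii) Dividing $d_i\Gamma_{ik}=d_k\Gamma_{ki}$ by $d_id_k$ gives $d_k^{-1}\Gamma_{ik}=d_i^{-1}\Gamma_{ki}$, and similarly for $\Delta$. So for $k\notin K_t$,
$$d_k^{-1}Y_k'=-d_k^{-1}Y_k+\sum_{i\in K_t}a_{ki}^*\,(d_i^{-1}Y_i),\qquad a_{ki}^*\in\{\Gamma_{ki},\Delta_{ki}\}.$$
In the coordinates $d_k^{-1}Y_k$ the step is again an integer matrix of determinant $\pm1$. Hence the forms $d_k^{-1}e_k^T\Psi_t^\sigma$, $k\in[r]$, are a $\mathbb Z$-basis of $L'$. $\square$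

**Example 7.** For $B_2$, $d=(2,1)$ and $K_0=\{2\}$. With sign $+$ at time $0$, $y_1(1)=-Y_1+2Y_2$. This is primitive in $L=\mathbb Z^2$, and half of it is primitive in $L'=\mathbb Z\cdot\frac12e_1^T\oplus\mathbb Z e_2^T$. No event at vertex $2$ can have the form $\pm(-Y_1+2Y_2)$: it would have to be primitive in $L'$, but it is twice an element of $L'$. So events at vertices with different $d_k$ never share a wall.

## 8. Crossing one wall

For $\eta\in\mathbb R^r$ let $y_e(\eta)$ be the value at $e\in E$ of the solution of (2) with $Y(0)=\eta$. By Proposition 4, this solution is generic iff all $y_e(\eta)\ne0$. For such $\eta$ put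
$$N_\delta(\eta)=\#\{e=(i,t)\in E:\ d_i=\delta,\ y_e(\eta)>0\}.$$
By Proposition 4, any other window of $2N$ times gives the same count.

**Proposition 6.** $N_\delta(\eta)$ does not depend on the generic $\eta$.

**Step 1: reduction to one wall.** Let $\mathcal A$ be the finite arrangement of all hyperplanes $\ker y_e^\sigma$. If $\eta$ lies off $\mathcal A$, then all $y_e(\eta)\neq0$, by induction in time: $y_e(\eta)=y_e^\sigma(\eta)$ for any $\sigma$ that agrees with the actual signs at earlier times. So the signs are constant on each component of the complement of $\mathcal A$. A generic $\eta$ can be moved off $\mathcal A$ without changing any sign, by continuity of the $y_e$.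

Let $\eta_0,\eta_1$ lie off $\mathcal A$. If the segment between them meets $H\cap H'$ for distinct $H,H'\in\mathcal A$, then $\eta_1\in\mathrm{span}(\eta_0,H\cap H')$, a proper subspace. There are finitely many of these, so after perturbing $\eta_1$ within its component the segment meets no such intersection. It then crosses walls at finitely many points, each lying on exactly one wall. So it suffices to show that $N_\delta$ does not change across a point $p$ lying on exactly one $H=\ker\ell\in\mathcal A$, where $\ell$ is primitive in $L$.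

**Step 2: comparing the two sides.** Let $U$ be a ball around $p$ meeting no other member of $\mathcal A$, and $U_\pm=U\cap\{\pm\ell>0\}$. On the convex set $U_\pm$ the sign vector is a constant $\sigma^\pm$; write $\Psi_t^\pm,A_t^\pm,y_e^\pm$ accordingly. The true map $\eta\mapsto Y(t)$ is continuous and equals $\Psi_t^\pm$ on $U_\pm$. So $\Psi_t^+=\Psi_t^-$ on $U\cap H$, and hence on $H=\ker\ell$. Therefore
$$\Psi_t^+=\Psi_t^-(I+v_t\ell)\qquad\text{for some }v_t\in\mathbb R^r,\quad v_0=0.\tag{6}$$
By Lemma 5(i) the determinants agree, so $1+\ell v_t=\det(I+v_t\ell)=1$, that is, $\ell v_t=0$.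

**Step 3: which signs change.** Let $e=(i,t)\in E$.

*If $y_e^-$ is not proportional to $\ell$*, then $\ker y_e^-\in\mathcal A$ is different from $H$, so it misses $p$. By continuity $y_e(p)=y_e^-(p)\neq0$, and $\sigma_e^+=\sigma_e^-$.

*If $y_e^-$ is proportional to $\ell$*, both are primitive in $L$, so $y_e^-=\alpha_e\ell$ with $\alpha_e=\pm1$. By (6), $y_e^+=y_e^-(I+v_t\ell)=\alpha_e\ell+\alpha_e(\ell v_t)\ell=\alpha_e\ell$. Hence $\sigma_e^-=-\alpha_e$ and $\sigma_e^+=\alpha_e$.

Let $E_H$ be the set of events of the second kind. Then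
$$N_\delta(U_+)-N_\delta(U_-)=\sum_{e=(i,t)\in E_H,\ d_i=\delta}\alpha_e.\tag{7}$$

**Step 4: all events in $E_H$ have the same $d_i$.** By Lemma 5(ii), $d_i^{-1}\ell=\pm d_i^{-1}y_e^-$ is primitive in $L'$ for each $e=(i,t)\in E_H$. The line $\mathbb R\ell$ contains only one primitive vector of $L'$ up to sign, so $d_i$ is determined by $\ell$.

**Illustration.** For $A_2$ let $a_0=y_2(0)$ pass through $0$ while $a_{-1}=-b<0$, so $\ell=Y_2$. For $a_0=\varepsilon>0$ the sequence $a_0,\dots,a_4$ is $\varepsilon,\ b+\varepsilon,\ b,\ -\varepsilon,\ -b$. For $a_0=-\varepsilon<0$ it is $-\varepsilon,\ b,\ b+\varepsilon,\ \varepsilon,\ -b$. The events at times $0$ and $3$ change sign, with $\alpha=+1$ and $\alpha=-1$, and by the period $5$ found in Section 3 they are repeated at times $5$ and $8$. The sum in (7) is $0$. Our goal is to prove that $\sum_{e\in E_H}\alpha_e=0$ always.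

**Step 5: what periodicity gives.** *We follow $v_t$ through one period.* Let $m_i=\sum_kM_{ik}e_k$, the $i$-th row of $M$ as a column; $m_i\neq0$. Passing from $U_-$ to $U_+$, an event $e=(i,t)\in E_H$ changes its sign from $-\alpha_e$ to $\alpha_e$, so by (5) column $i$ of $A_t$ changes by $\alpha_e m_i$:
$$A_t^+=A_t^-+\sum_{e=(i,t)\in E_H}\alpha_e\,m_ie_i^T .$$
Since $e_i^T\Psi_t^+=y_e^+=\alpha_e\ell$ and $\alpha_e^2=1$,
$$\Psi_{t+1}^+=A_t^+\Psi_t^+=A_t^-\Psi_t^-(I+v_t\ell)+\sum_{e=(i,t)\in E_H}m_i\ell=\Psi_{t+1}^-\Big(I+\big(v_t+\sum_{e=(i,t)\in E_H}w_e\big)\ell\Big),\qquad w_e=(\Psi_{t+1}^-)^{-1}m_i .$$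
So $v_{t+1}=v_t+\sum_{e=(i,t)\in E_H}w_e$. By Proposition 4 the true state map over $2N$ steps is the identity, hence $\Psi_{2N}^\pm=I$ and $v_{2N}=0$. Therefore
$$\sum_{e\in E_H}w_e=0.\tag{8}$$

**Where this stops.** We want $\sum\alpha_e=0$, but in (8) the signs $\alpha_e$ have disappeared: each enters once through the jump of $A_t$ and once through $y_e^+=\alpha_e\ell$, and $\alpha_e^2=1$. Moreover (8) is a relation between vectors $w_e$ obtained from different rows $m_i$ and different matrices $\Psi_{t+1}^-$. From (8) alone no count of signs can be read off. What is missing is a reason why the $w_e$ all lie on one line, with $\alpha_e$ as the sign of the coefficient. The form $y_e^-=e_i^T\Psi_t^-$ is already known to be $\alpha_e\ell$, so we need a device that converts the vector $(\Psi_{t+1}^-)^{-1}m_i$ into this form. An invariant skew bilinear structure does exactly that.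

## 9. The invariant bivector

Define the $r\times r$ matrix $\mathcal P_t$ by $(\mathcal P_t)_{ik}=d_iM_{ik}$ if $i\in K_t$ and $(\mathcal P_t)_{ik}=-d_iM_{ik}$ if $i\notin K_t$. It is skew-symmetric: if $M_{ik}\ne0$, exactly one of $i,k$ lies in $K_t$, and $d_iM_{ik}=d_kM_{ki}$. For $A_2$, $\mathcal P_0=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ and $\mathcal P_1=-\mathcal P_0$.

**Lemma 7.** $A_t^\sigma\mathcal P_t(A_t^\sigma)^T=\mathcal P_{t+1}$ for every $\sigma$. Consequently $\Psi_t^\sigma\mathcal P_0(\Psi_t^\sigma)^T=\mathcal P_t$.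

**Proof.** Write $\{Y_i,Y_k\}=(\mathcal P_t)_{ik}$ and extend bilinearly; then $(A_t^\sigma\mathcal P_t(A_t^\sigma)^T)_{ik}=\{Y_i',Y_k'\}$ with $Y'$ as in (5). Two indices both in $K_t$, or both outside, have bracket $\{Y_i,Y_k\}=0$. There are three cases.

*$i,k\in K_t$.* $\{Y_i',Y_k'\}=\{Y_i,Y_k\}=0=(\mathcal P_{t+1})_{ik}$.

*$i\in K_t$, $k\notin K_t$* (the other order follows by skew-symmetry). The terms $a_{jk}Y_j$ with $j\in K_t$ do not contribute, so $\{Y_i',Y_k'\}=-\{Y_i,Y_k\}=-d_iM_{ik}$. This is $(\mathcal P_{t+1})_{ik}$, since $i\notin K_{t+1}$.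

*$k,l\notin K_t$.* Here $(\mathcal P_{t+1})_{kl}=0$. Expanding $\{-Y_k+\sum_ia_{ik}Y_i,\,-Y_l+\sum_ia_{il}Y_i\}$ and using $\{Y_i,Y_l\}=d_iM_{il}$ and $\{Y_k,Y_i\}=-d_iM_{ik}$ for $i\in K_t$, we get
$$\{Y_k',Y_l'\}=\sum_{i\in K_t}d_i\,(a_{il}M_{ik}-a_{ik}M_{il}).$$
For each $i$, either $a_{i\cdot}=\Gamma_{i\cdot}$, and then the parenthesis is $\Gamma_{il}(\Gamma_{ik}-\Delta_{ik})-\Gamma_{ik}(\Gamma_{il}-\Delta_{il})=\Gamma_{ik}\Delta_{il}-\Gamma_{il}\Delta_{ik}$; or $a_{i\cdot}=\Delta_{i\cdot}$, and then it is $\Delta_{il}(\Gamma_{ik}-\Delta_{ik})-\Delta_{ik}(\Gamma_{il}-\Delta_{il})$, which is the same. So the signs do not matter. The sum may be taken over all $i$, because every neighbor of $k$ is in $K_t$. With $d_i\Gamma_{ik}=d_k\Gamma_{ki}$ and $d_i\Gamma_{il}=d_l\Gamma_{li}$ it equals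
$$d_k(\Gamma\Delta)_{kl}-d_l(\Gamma\Delta)_{lk}.$$
Finally
$$d_k(\Gamma\Delta)_{kl}=\sum_i\Gamma_{ik}\,d_i\Delta_{il}=\sum_i d_l\Delta_{li}\Gamma_{ik}=d_l(\Delta\Gamma)_{lk}=d_l(\Gamma\Delta)_{lk},$$
the last equality by admissibility. So the bracket is $0$. $\square$

**End of the proof of Proposition 6.** *We compute $w_e$.* Let $e=(i,t)\in E_H$. Since $i\notin K_{t+1}$, row $i$ of $\mathcal P_{t+1}$ is $-d_im_i^T$, and by skew-symmetry $\mathcal P_{t+1}e_i=d_im_i$. Lemma 7 gives $(\Psi_{t+1}^-)^{-1}\mathcal P_{t+1}=\mathcal P_0(\Psi_{t+1}^-)^T$. Coordinate $i\in K_t$ is unchanged in step $t$, so $e_i^T\Psi_{t+1}^-=e_i^T\Psi_t^-=y_e^-=\alpha_e\ell$. Hence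
$$w_e=(\Psi_{t+1}^-)^{-1}m_i=\frac1{d_i}(\Psi_{t+1}^-)^{-1}\mathcal P_{t+1}e_i=\frac1{d_i}\mathcal P_0(\Psi_{t+1}^-)^Te_i=\frac{\alpha_e}{d_i}\,\mathcal P_0\ell^T.\tag{9}$$
All $w_e$ lie on the line of $\mathcal P_0\ell^T$, and the sign is back. If $E_H=\emptyset$, then (7) is $0$ trivially. Otherwise $m_i\ne0$ gives $w_e\neq0$, so $\mathcal P_0\ell^T\neq0$, and (8) and (9) yield
$$\sum_{e=(i,t)\in E_H}\frac{\alpha_e}{d_i}=0 .$$
By Step 4 of Section 8 all these $d_i$ are equal, so $\sum_{e\in E_H}\alpha_e=0$. For each $\delta$, the sum in (7) is either this full sum or empty, and therefore vanishes. $\square$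

**Proof of Theorems B and A.** Periodicity is Proposition 4. By Proposition 6, $N_\delta$ has the same value for all generic solutions, and by Proposition 3 this value is $h_\Gamma r_\delta$. A window of $2N$ consecutive times contains $N$ times of each parity, hence $Nr_\delta$ events with $d_k=\delta$. None of the values is $0$, so the number of negative ones is $Nr_\delta-h_\Gamma r_\delta=h_\Delta r_\delta$. This proves Theorem B. Theorem A follows by Lemma 2, and summing over $\delta$ gives the totals $h_\Gamma r$ and $h_\Delta r$ of the conjecture. These are the numbers of roots, since each $\Gamma$-component with $r'$ vertices has $h_\Gamma r'$ roots, and likewise for $\Delta$. $\square$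

## 10. Root lengths when $\Delta$ is trivial

Let $\Delta=0$ and let $\Gamma$ be of type $B_n$, $C_n$, $F_4$ or $G_2$. The classes $\{k:d_k=\delta\}$ are then the two classes of simple roots of equal length, because $d$ symmetrizes the Cartan matrix. Theorem A says that the $\Gamma$-mutations at the vertices of one length number $h_\Gamma$ times the number of simple roots of that length, and this is the number of roots of that length (Bourbaki, *Lie*, Ch. VI §1.11). For $B_2$ this is the count of four and four found in Section 3. By Section 5, a class $\{k:d_k=\delta\}$ cannot in general be replaced by a single vertex or by an orbit of diagram automorphisms.
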